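
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Finitely generated groups of surface diffeomorphisms isotopic to the identity that do not bound}


\begin{abstract}
For every closed oriented surface $\Sigma_g$, $g\ge 0$, we construct a finitely generated subgroup $\Gamma$ of $\mathrm{Diff}_0(\Sigma_g)$ whose action on $\Sigma_g$ does not extend to an action, even by $C^1$ diffeomorphisms, on any compact $3$-manifold bounded by $\Sigma_g$. For $g\ge2$ this answers positively a question of Mann and Nariman. The group fixes a single point $p$. It is built so rigidly that in any extension a union of components of the global fixed set would be a compact $1$-manifold with the single boundary point $p$. Counting such boundary points with signs gives an integer bordism invariant for actions of $\Gamma$ on surfaces.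
\end{abstract}

\section{The question and the results}

All manifolds are smooth and oriented unless the contrary is said. $\Sigma_g$ is the closed orientable surface of genus $g$, $\mathrm{Diff}(M)$ is the group of diffeomorphisms of $M$, and $\mathrm{Diff}_0(M)$ is its identity component.

Let $\Gamma$ be a discrete group. Two actions $\rho_i\colon\Gamma\to\mathrm{Diff}(M_i)$, $i=1,2$, on closed oriented $n$-manifolds are \emph{bordant} if there are a compact oriented $(n+1)$-manifold $W$ with $\partial W=M_1\sqcup\overline{M_2}$, where the bar reverses the orientation, and a homomorphism $\phi\colon\Gamma\to\mathrm{Diff}(W)$ that restricts to $\rho_i$ on $M_i$. An action on $M$ is \emph{nullbordant} if it is bordant to the action on the empty manifold, that is, if it extends to an action on some compact oriented $W$ with $\partial W=M$. A subgroup of $\mathrm{Diff}(M)$ is called nullbordant if its inclusion is.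

Mann and Nariman \cite{MannNariman} ask: \emph{is there a finitely generated group $\Gamma\subset\mathrm{Diff}_0(\Sigma_g)$, $g\ge2$, whose inclusion is not nullbordant?}

The restriction to $\mathrm{Diff}_0$ removes the obstruction that a single diffeomorphism can present. If $f\in\mathrm{Diff}_0(\Sigma_g)$, take an isotopy $f_t$ that equals $f$ for $t$ near $0$ and $\mathrm{id}$ for $t$ near $1$. The map $(x,t)\mapsto(f_t(x),t)$ on a collar $\Sigma_g\times[0,1]$ of the boundary of a handlebody, continued by the identity, extends $f$. Doing this for each free generator shows that \emph{every free subgroup of $\mathrm{Diff}_0(\Sigma_g)$ is nullbordant}. So an obstruction can only come from relations: the extensions must satisfy, exactly and in the interior of $W$, every relation that holds on the boundary. We show that relations can obstruct.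

Fix $g\ge0$ and write $\Sigma=\Sigma_g$.

\begin{theorem}\label{thm:A}
There is a finitely generated group $\Gamma\subset\mathrm{Diff}_0(\Sigma)$ for which there do not exist a compact $3$-manifold $W$ (orientable or not, connected or not) with $\partial W=\Sigma$ and a homomorphism $\phi\colon\Gamma\to\mathrm{Diff}^1(W)$ restricting to the given action on $\partial W$. In particular $\Gamma\hookrightarrow\mathrm{Diff}_0(\Sigma)$ is not nullbordant.
\end{theorem}

\begin{theorem}\label{thm:B}
For the same $\Gamma$ there is an integer $e(\alpha)$, defined for every action $\alpha$ of $\Gamma$ on a closed oriented surface. It is additive under disjoint union, changes sign when the orientation is reversed, and vanishes on nullbordant actions, even if only a $C^1$ extension to an oriented $W$ is required. Moreover $e(\Gamma\hookrightarrow\mathrm{Diff}_0(\Sigma))=\pm1$. Hence for $k\ge1$ the disjoint union of $k$ copies of this action is not nullbordant, and every action bordant to the action itself has the same value $e=\pm1$ and therefore has a global fixed point.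
\end{theorem}

\begin{theorem}\label{thm:C}
Every countable subset of $\mathrm{Diff}_0(\Sigma)$ lies in a finitely generated subgroup of $\mathrm{Diff}_0(\Sigma)$ that is not nullbordant. Every subgroup of $\mathrm{Diff}(\Sigma)$ containing the group $\Gamma$ of Theorem~\ref{thm:A}, for example $\mathrm{Diff}_0(\Sigma)$, is not nullbordant.
\end{theorem}

\noindent\textbf{Idea.} The group $\Gamma$ fixes a single point $p\in\Sigma$ and contains an element $\zeta$ with derivative $-I$ at $p$. All its representations of dimension at most $3$ factor through a perfect group of $(2,3,7)$ type in which $\zeta$ is central, and the relevant first cohomology is controlled. Suppose that $\Gamma$ acts on $W$, extending its action on $\partial W=\Sigma$. At $p$ the derivative of $\zeta$ on $T_pW$ has eigenvalues $-1,-1$ along the boundary and $1$ across it. The global fixed points in $W$ at which $\zeta$ has these eigenvalues form a compact $1$-manifold. Its boundary is $\{p\}$, which is impossible.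

Section~\ref{sec:model} shows the obstruction on a finite group, where it can be seen by hand. Section~\ref{sec:rigid} isolates the algebraic properties of a group that make the argument work without finiteness. Section~\ref{sec:construction} constructs a group with these properties inside $\mathrm{Diff}_0(\Sigma)$, and Section~\ref{sec:proofs} concludes.

\medskip\noindent\textbf{Conventions.} Products of maps are compositions, the right factor acting first, and $[a,b]=aba^{-1}b^{-1}$. $\mathrm{Vect}_c(U)$ is the space of compactly supported smooth vector fields on $U$, and $\exp X$ is the time-one map of $X$. A group is \emph{perfect} if it equals its commutator subgroup; it then has no nontrivial homomorphism to an abelian group. A \emph{cocycle} for a representation $D\colon\Gamma\to GL(V)$ is a map $u\colon\Gamma\to V$ with $u(gg')=u(g)+D(g)u(g')$.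

\section{A finite model}\label{sec:model}

Let $\omega=e^{\pi i/3}$, $\Lambda=\mathbb Z[\omega]$, and let $R$ be the rotation $z\mapsto\omega z$ of the torus $\mathbb C/\Lambda$. Since $\omega-1=\omega^2$ is a unit of $\Lambda$, the condition $(\omega-1)z\in\Lambda$ forces $z\in\Lambda$. So $R$ has exactly one fixed point, $p=0$. \emph{The action of $\mathbb Z/6=\langle R\rangle$ does not extend to any compact $3$-manifold $W$ with $\partial W=\mathbb C/\Lambda$.}

Suppose it did, and let $\psi$ be the extension of $R$, so $\psi^6=\mathrm{id}$. For $y\in\mathrm{Fix}(\psi)$ put $D_y=d_y\psi$, and let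
\[
\mathcal E=\{y\in\mathrm{Fix}(\psi): D_y\text{ has characteristic polynomial }(\lambda-1)(\lambda^2-\lambda+1)\}.
\]

\emph{$\mathcal E$ is compact.} Since $D_y^6=1$, only finitely many characteristic polynomials occur. They depend continuously on $y$, so $\mathcal E$ is open and closed in the compact set $\mathrm{Fix}(\psi)$.

\emph{$\mathcal E$ is a $1$-manifold.} Take a chart with $y=0$, write $D=D_y$ and average: $\Phi=\frac16\sum_{k=0}^5D^{-k}\psi^k$ near $0$. Then $d_0\Phi=I$ and $\Phi\psi=D\Phi$, so in the coordinates $\Phi$ the map $\psi$ is the linear map $D$ near $y$, and its fixed set is $\ker(D-1)$. For $y\in\mathcal E$ this is a line. If $y\in\partial W$, use a chart to a half space $\{l\ge0\}$. On the line $T_yW/T_y\partial W$ the map $D$ acts by a positive number of finite order, so by $1$. Hence $l\circ D=l$, and $l\circ\Phi$ is the average of the functions $l\circ\psi^k$; it is nonnegative and vanishes exactly on the boundary, so $\Phi$ is again a half-space chart. If moreover $y\in\mathcal E$, then $D$ has eigenvalues $\omega,\bar\omega$ on $T_y\partial W$, and the line $\ker(D-1)$ is transverse to the boundary.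

\emph{Contradiction.} So $\mathcal E$ is a compact $1$-manifold with boundary $\mathcal E\cap\partial W$. The only fixed point on $\partial W$ is $p$, and $d_pR$ has eigenvalues $\omega,\bar\omega$, so $\partial\mathcal E=\{p\}$. But a compact $1$-manifold has an even number of boundary points.

\medskip
This cannot be repeated literally in $\mathrm{Diff}_0(\Sigma_g)$ for $g\ge2$, which contains no nontrivial element $f$ of finite order. Indeed, such an $f$ preserves the orientation and, by the same averaging, is linear in suitable coordinates near each fixed point. If $df$ were the identity at some fixed point, then $f$ would be the identity near it; the set of such fixed points is open and closed, so $f$ would be the identity. Hence at every fixed point $df$ is conjugate to a nontrivial rotation, so the fixed points are isolated of index $+1$. This would make the Lefschetz number of $f$ nonnegative, whereas it equals $\chi(\Sigma_g)=2-2g<0$.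

So we need an infinite group, and each use of finiteness needs a substitute:
\begin{itemize}
\item $D^6=1$ gave finitely many derivative types. The substitute is that the group has very few representations of dimension at most $3$.
\item Averaging gave the local structure of the fixed set. The substitute is the vanishing of the part of first cohomology that obstructs it.
\item The lone fixed point $p$, with no eigenvalue $1$ of the derivative there, must be built into the dynamics.
\end{itemize}

\section{Rigid groups and their fixed sets}\label{sec:rigid}

\subsection{The algebraic conditions}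

\begin{definition}\label{def:rigid}
Let $\Gamma$ be a finitely generated group, $N\subset\Gamma$ a normal subgroup and $\zeta\in\Gamma$. The triple $(\Gamma,N,\zeta)$ is \emph{rigid} if
\begin{itemize}
\item[(R1)] $N$ is perfect, and every homomorphism $\Gamma\to GL_n(\mathbb R)$ with $n\le3$ is trivial on $N$;
\item[(R2)] $\Gamma/N$ is perfect, and the image of $\zeta$ in $\Gamma/N$ is central.
\end{itemize}
\end{definition}

Condition (R1) says that $N$ is invisible to first-order data at a fixed point in dimension at most $3$. Condition (R2) provides a central element. A central element has few possible eigenvalues when the group is perfect, and it kills cohomology wherever it does not have eigenvalue $1$. The next two lemmas make this precise.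

\begin{lemma}\label{lem:reps}
Let $(\Gamma,N,\zeta)$ be rigid and $D\colon\Gamma\to GL_n(\mathbb R)$ a homomorphism, $n\le3$. Then $D(\Gamma)$ is perfect and $D(\zeta)$ is central in it. Every complex eigenvalue $\lambda$ of $D(\zeta)$, of algebraic multiplicity $\mu$, satisfies $\lambda^\mu=1$. Hence only finitely many characteristic polynomials of $D(\zeta)$ occur. If $n=1$, then $D$ is trivial.
\end{lemma}

\begin{proof}
By (R1), $D$ factors through $\Gamma/N$, so (R2) gives the first assertion. Since $D(\zeta)$ is central, its generalized $\lambda$-eigenspace $V_\lambda\subset\mathbb C^n$ is $D(\Gamma)$-invariant. The homomorphism $A\mapsto\det(A|_{V_\lambda})$ from the perfect group $D(\Gamma)$ to $\mathbb C^*$ is trivial; at $D(\zeta)$ it equals $\lambda^\mu$. As $\mu\le3$, only finitely many $\lambda$ are possible. Finally, $GL_1(\mathbb R)$ is abelian.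
\end{proof}

\begin{lemma}\label{lem:cocycles}
Let $(\Gamma,N,\zeta)$ be rigid and let $D\colon\Gamma\to GL_3(\mathbb R)$ be such that $D(\zeta)$ has characteristic polynomial $(\lambda-1)(\lambda+1)^2$. Let $E=\ker(D(\zeta)+1)^2$ and $L=\ker(D(\zeta)-1)$, so $\mathbb R^3=E\oplus L$ with $\dim E=2$, $\dim L=1$. Then $E$ and $L$ are $\Gamma$-invariant and $\Gamma$ acts trivially on $L$. For every cocycle $u\colon\Gamma\to\mathbb R^3$ there is $v\in E$ with $u(g)=(D(g)-1)v$ for all $g\in\Gamma$.
\end{lemma}

\begin{proof}
Invariance holds because $D(\zeta)$ is central in $D(\Gamma)$, and triviality on $L$ is the case $n=1$ of Lemma~\ref{lem:reps}.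

Since $D|_N=1$, the restriction $u|_N$ is a homomorphism from a perfect group to $\mathbb R^3$, so it is zero. Then $u(gn)=u(g)+D(g)u(n)=u(g)$ for $n\in N$. So $u$ and $D$ both descend to $\Gamma/N$, where $\zeta$ becomes central.

Write $u=u_E+u_L$; both components are cocycles. Since $\Gamma$ acts trivially on $L$, $u_L$ is a homomorphism from the perfect group $\Gamma/N$ to $L$, hence zero. For $u_E$, expand $u_E(\zeta g)=u_E(g\zeta)$:
\[
u_E(\zeta)+D(\zeta)u_E(g)=u_E(g)+D(g)u_E(\zeta),\quad\text{that is,}\quad (D(\zeta)-1)u_E(g)=(D(g)-1)u_E(\zeta).
\]
On $E$ the operator $D(\zeta)-1$ is invertible, and it commutes with $D(g)$. So $u_E(g)=(D(g)-1)v$ with $v=(D(\zeta)-1)|_E^{-1}u_E(\zeta)$.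
\end{proof}

\subsection{The fixed set is a $1$-manifold}

Let $(\Gamma,N,\zeta)$ be rigid, let $W$ be a compact $3$-manifold, not necessarily orientable, and let $\phi\colon\Gamma\to\mathrm{Diff}^1(W)$ be a homomorphism. For a global fixed point $y\in\mathrm{Fix}(\Gamma)\subset W$ let $D_y\colon\Gamma\to GL(T_yW)$ be the derivative representation, and put
\[
\mathcal E=\{y\in\mathrm{Fix}(\Gamma): D_y(\zeta)\text{ has characteristic polynomial }(\lambda-1)(\lambda+1)^2\}.
\]
On the compact set $\mathrm{Fix}(\Gamma)$ the characteristic polynomial of $D_y(\zeta)$ is continuous and takes finitely many values, by Lemma~\ref{lem:reps}. So $\mathcal E$ is open and closed in $\mathrm{Fix}(\Gamma)$, and it is compact. For $y\in\mathcal E$ let $T_yW=E_y\oplus L_y$ be the splitting of Lemma~\ref{lem:cocycles}.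

Let $y\in\mathrm{Fix}(\Gamma)\cap\partial W$. Then $\Gamma$ preserves $T_y\partial W$, and it acts trivially on the line $T_yW/T_y\partial W$ by Lemma~\ref{lem:reps}. Hence
\begin{equation}\label{eq:boundary}
y\in\mathcal E\iff D_y(\zeta)|_{T_y\partial W}\text{ has characteristic polynomial }(\lambda+1)^2,\ \text{ and then }E_y=T_y\partial W;
\end{equation}
the last equality holds because $T_y\partial W$ is an invariant plane on which $-1$ is the only eigenvalue.

\begin{proposition}\label{prop:fixed}
$\mathcal E$ is a compact $C^1$ $1$-manifold with boundary $\mathcal E\cap\partial W$, and $T_y\mathcal E=L_y$ for $y\in\mathcal E$.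
\end{proposition}

The proof is of Thurston--Stowe type. The equation ``the $E$-component of the displacement of $\zeta$ is zero'' cuts out a curve containing all nearby fixed points. If $\Gamma$ moved points of this curve arbitrarily close to $y$, their rescaled displacements would converge to a nonzero cocycle whose value at $\zeta$ has no $E$-component, and Lemma~\ref{lem:cocycles} excludes this.

\begin{proof}
Let $y\in\mathcal E$ and $D=D_y$. Choose a chart near $y$ to $\mathbb R^2\times\mathbb R$, or to $\mathbb R^2\times[0,\infty)$ if $y\in\partial W$, with $y\mapsto0$, $E_y=\mathbb R^2\times0$ and $L_y=0\times\mathbb R$. In the boundary case $E_y$ is tangent to the boundary by \eqref{eq:boundary}, and a linear shear $(e,l)\mapsto(e-la,l)$, which preserves the half space, moves $L_y$ to $0\times\mathbb R$. Let $P$ be the projection to $E_y$ along $L_y$.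

\emph{The curve.} Put $G(e,l)=P\bigl(\phi(\zeta)(e,l)-(e,l)\bigr)$ near $0$. It is $C^1$, $G(0)=0$, and $\partial_eG(0)=(D(\zeta)-1)|_E$ is invertible. In the boundary case extend $G$ to negative last coordinate by $G(e,-l)=2G(e,0)-G(e,l)$, $l>0$. Along $l=0$ the one-sided values of $\partial_eG$ agree, and so do those of $\partial_lG$, so the extension is $C^1$. By the implicit function theorem $\{G=0\}$ is, near $0$, a graph $e=\eta(l)$ with $\eta$ of class $C^1$ and $\eta(0)=0$. All points of $\mathrm{Fix}(\Gamma)$ near $y$ lie on this graph, with $l\ge0$ in the boundary case.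

\emph{Claim.} All points $(\eta(l),l)$ with $|l|$ small, and $l\ge0$ in the boundary case, are fixed by $\Gamma$.

Suppose not, and let $S$ be a finite symmetric generating set of $\Gamma$. Then there are points $y_n=(\eta(l_n),l_n)\to0$, with $l_n\ge 0$ in the boundary case, such that $\varepsilon_n=\max_{s\in S}|\phi(s)y_n-y_n|>0$. For $g\in\Gamma$ and $n$ large depending on $g$ put
\[
u_n(g)=\frac{\phi(g)y_n-y_n}{\varepsilon_n}.
\]
The map $a\mapsto\phi(g)a-D(g)a$ is $C^1$ near $0$ with zero derivative at $0$. Balls and half-balls around $0$ are convex, so the mean value inequality gives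
\[
|\phi(g)a-\phi(g)a'-D(g)(a-a')|\le\delta_g\bigl(\max(|a|,|a'|)\bigr)\,|a-a'|,\qquad \delta_g(t)\to0\text{ as }t\to0.
\]
Take $a=\phi(g')y_n$ and $a'=y_n$, both tending to $0$, divide by $\varepsilon_n$ and add $u_n(g)$:
\begin{equation}\label{eq:almost}
u_n(gg')=u_n(g)+D(g)u_n(g')+o(1)\,|u_n(g')|.
\end{equation}
Since $|u_n(s)|\le1$ for $s\in S$, induction on word length shows that $u_n(g)$ is bounded for each $g$. Pass to a subsequence along which $u_n(s)$ converges for each of the finitely many $s\in S$. By \eqref{eq:almost} and induction on word length, $u_n(g)$ converges for every $g$ to some $u(g)$. The limit $u$ is a cocycle with $\max_{s\in S}|u(s)|=1$. By Lemma~\ref{lem:cocycles}, $u(g)=(D(g)-1)v$ with $v\in E$. But $Pu_n(\zeta)=G(y_n)/\varepsilon_n=0$, so $(D(\zeta)-1)v=Pu(\zeta)=0$. Since $D(\zeta)-1$ is invertible on $E$, we get $v=0$ and $u=0$, a contradiction.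

\emph{Conclusion.} Near $y$ the set $\mathrm{Fix}(\Gamma)$, and therefore $\mathcal E$, which is open in it, is the $C^1$ arc $\{(\eta(l),l)\}$ with $|l|<\delta$, or with $0\le l<\delta$ if $y\in\partial W$. In the latter case the arc meets $\partial W$ only at $y$. The tangent vector $(\eta'(0),1)$ of this pointwise fixed arc is fixed by $D(\Gamma)$, so it lies in $\ker(D(\zeta)-1)=L_y$.
\end{proof}

\begin{remark}\label{rem:stability}
Finite generation enters through $\varepsilon_n$ and the choice of the subsequence. The same rescaling shows why, in the construction below, the derivative at $p$ must be nontrivial: if a finitely generated group with no nonzero homomorphism to $\mathbb R$ acts by $C^1$ diffeomorphisms on a surface, fixes $p$ and has trivial derivative at $p$, then it fixes all points near $p$. Indeed, if there were points $y_n\to p$ that are not globally fixed, the limit $u$ would be a nonzero homomorphism to $\mathbb R^2$.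
\end{remark}

\subsection{The parity and the signed count}

Let $(\Gamma,N,\zeta)$ be rigid and suppose that $\zeta=\xi^2$ with $\xi\in\Gamma$. For a $C^1$ action $\alpha$ of $\Gamma$ on a closed surface $M$ let
\[
\mathrm{Fix}^-(\alpha)=\{m\in M\text{ fixed by }\Gamma: D_m(\zeta)\text{ has characteristic polynomial }(\lambda+1)^2\}.
\]
By Lemma~\ref{lem:reps} with $n=2$ it is open and closed in the set of global fixed points, hence compact. Its points are isolated, because $D_m(\zeta)-1$ is invertible. So it is finite.

Suppose $M$ is oriented. At $m\in\mathrm{Fix}^-(\alpha)$ the eigenvalues of $D_m(\xi)$ have square $-1$, so $D_m(\xi)$ has no real eigenvector. The bases $(v,D_m(\xi)v)$, $v\ne0$, therefore define an orientation of $T_mM$, the same for all $v$ because $T_mM\setminus0$ is connected. Put $\epsilon(m)=+1$ if it is the orientation of $M$ and $\epsilon(m)=-1$ otherwise, and define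
\[
e(\alpha)=\sum_{m\in\mathrm{Fix}^-(\alpha)}\epsilon(m)\in\mathbb Z.
\]

\begin{proposition}\label{prop:count}
Let $(\Gamma,N,\xi^2)$ be rigid and let $\alpha$ be a $C^1$ action of $\Gamma$ on a closed surface $M$.
\begin{itemize}
\item[(a)] If $M=\partial W$ for a compact $3$-manifold $W$, orientable or not, and $\alpha$ extends to a homomorphism $\Gamma\to\mathrm{Diff}^1(W)$, then $\mathrm{Fix}^-(\alpha)$ has an even number of points.
\item[(b)] For $M$ oriented, $e$ is additive under disjoint union and changes sign with the orientation of $M$. If in \textup{(a)} $W$ is oriented and $M$ carries the boundary orientation, then $e(\alpha)=0$. Hence bordant actions have equal $e$.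
\end{itemize}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:boundary} and Proposition~\ref{prop:fixed}, $\mathcal E$ is a compact $1$-manifold with $\partial\mathcal E=\mathrm{Fix}^-(\alpha)$. A compact $1$-manifold is a finite disjoint union of circles and arcs.

(b) In a disjoint union of actions each piece is preserved, so the sets $\mathrm{Fix}^-$ are united and $e$ is additive; the behavior under reversal is immediate from the definition of $\epsilon$. Now let $W$ be oriented. Along $\mathcal E$ the planes $E_y=\ker(D_y(\zeta)+1)^2$ form a continuous bundle, being kernels of a continuous family of constant rank. Since $D_y(\xi)$ commutes with $D_y(\zeta)$ it preserves $E_y$, and as before its eigenvalues there are $\pm i$. So the bases $(v,D_y(\xi)v)$ orient the bundle $E$. By Proposition~\ref{prop:fixed}, $TW|_{\mathcal E}=T\mathcal E\oplus E$. Orient $\mathcal E$ so that (orientation of $T\mathcal E$, orientation of $E$) is the orientation of $W$.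

At $m\in\partial\mathcal E$ let $\nu\in T_m\mathcal E=L_m$ point out of $\mathcal E$; it also points out of $W$. The boundary orientation of $M$ is the one for which ($\nu$, orientation of $M$) is the orientation of $W$. Since $E_m=T_mM$, the orientation of $\mathcal E$ at $m$ is that of $\nu$ if and only if the orientations of $E_m$ and $M$ agree, that is, if and only if $\epsilon(m)=+1$. So $e(\alpha)$ is the signed number of boundary points of the compact oriented $1$-manifold $\mathcal E$, which is $0$.

If $\partial W=M_1\sqcup\overline{M_2}$ is a bordism between $\alpha_1$ and $\alpha_2$, this gives $e(\alpha_1)-e(\alpha_2)=0$.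
\end{proof}

What remains is to realize a rigid triple in $\mathrm{Diff}_0(\Sigma)$ for which $\mathrm{Fix}^-$ is a single point.

\section{The construction}\label{sec:construction}

\begin{theorem}\label{thm:construction}
Let $\Sigma=\Sigma_g$, $g\ge0$, and let $T'\subset\mathrm{Diff}_0(\Sigma)$ be countable, possibly empty. There are a point $p\in\Sigma$, a finitely generated group $\Gamma\subset\mathrm{Diff}_0(\Sigma)$, a normal subgroup $N$ of $\Gamma$, an element $\xi\in\Gamma$ with square $\zeta=\xi^2$, and $k_0\in\mathrm{Diff}_0(\Sigma)$ such that
\begin{itemize}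
\item[(a)] $(\Gamma,N,\zeta)$ is rigid;
\item[(b)] $p$ is the only point of $\Sigma$ fixed by $\Gamma$, and $D_p\zeta=-I$;
\item[(c)] $T'\subset\langle\Gamma,k_0\rangle$.
\end{itemize}
\end{theorem}

\noindent\textbf{Plan.} In a rigid triple $N$ and $\Gamma/N$ are perfect, so $\Gamma$ is perfect; by Remark~\ref{rem:stability}, if $p$ is its only fixed point, it must act nontrivially on $T_p\Sigma$. We choose this linear action to come from a perfect group in which $-I$ is the image of a central element, a central extension of the $(2,3,7)$ triangle group. We lift its generators to diffeomorphisms $\hat x,\hat y,\hat w$ that are linear near $p$. The relations then hold only up to diffeomorphisms that are trivial near $p$. These errors lie in a large simple group $\mathcal N$, and we place them in a countable simple subgroup $C\subset\mathcal N$ that has no small representations. The group $\langle\hat x,\hat y,\hat w,C\rangle$ has the right algebra but need not be finitely generated. So we add one further diffeomorphism $F$. Together with finitely many of the elements already present it generates a group containing all of $C$, and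 it is designed so that small representations cannot see it.

\medskip\noindent\textbf{Facts used.} For a connected manifold $M$ without boundary, let $\mathrm{Diff}_c(M)_0$ be the group of diffeomorphisms isotopic to $\mathrm{id}$ by a smooth isotopy supported in a compact set.
\begin{itemize}
\item[(T)] $\mathrm{Diff}_c(M)_0$ is simple; being nonabelian, it is perfect (\cite{Thurston}, with \cite{Epstein}; see \cite[Ch.~2]{Banyaga}).
\item[(Fr)] Fragmentation: if $f\in\mathrm{Diff}_c(M)_0$ has an isotopy to $\mathrm{id}$ supported in a compact set covered by open sets $V_i$, then $f$ is a finite product of elements of the groups $\mathrm{Diff}_c(V_i)_0$ (\cite{Banyaga}).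
\end{itemize}
Compactly supported diffeomorphisms of open subsets are extended by the identity.

Fix a chart identifying a closed disc in $\Sigma$ with $\{v\in\mathbb R^2:|v|\le3\}$; let $p$ correspond to $0$ and put $B(r)=\{|v|<r\}$. Let
\[
\mathcal N=\mathrm{Diff}_c(\Sigma\setminus p)_0\subset\mathrm{Diff}_0(\Sigma).
\]
Its elements are the identity near $p$.

\subsection{The linear model}

Let $\widetilde G=\widetilde{SL}_2(\mathbb R)$ be the universal cover of $SL_2(\mathbb R)$, which is also that of $PSL_2(\mathbb R)$. The kernel of $\widetilde G\to PSL_2(\mathbb R)$ is discrete and normal in a connected group, hence central. For $P\in\mathbb H^2$ let $\theta\mapsto r_P(\theta)\in\widetilde G$ be the one-parameter group lifting the counterclockwise rotations $R_P(\theta)$ about $P$ by angle $\theta$. If $P=\tilde g\cdot P_0$ with $\tilde g\in\widetilde G$, then $r_P(\theta)=\tilde g\,r_{P_0}(\theta)\tilde g^{-1}$. Since $\tilde g$ can be chosen to depend continuously on $P$, $r_P(\theta)$ is jointly continuous in $(P,\theta)$. The element $c=r_{P_0}(2\pi)$ lies over $1\in PSL_2(\mathbb R)$, so it is central and $r_P(2\pi)=c$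 for all $P$. Its image in $SL_2(\mathbb R)$ is $-I$, since $r_P(\theta)$ maps to a conjugate of a matrix rotation by $\pm\theta/2$.

Let $P_1P_2P_3$ be a counterclockwise hyperbolic triangle with angle $\theta_i$ at $P_i$, and let $s_{ij}$ be the reflection in the line $P_iP_j$. The product $s_{\ell'}s_\ell$ of reflections in lines meeting at $P$ is the rotation about $P$ by twice the angle from $\ell$ to $\ell'$. Hence in $PSL_2(\mathbb R)$
\[
R_{P_1}(2\theta_1)R_{P_2}(2\theta_2)R_{P_3}(2\theta_3)=s_{13}s_{12}\cdot s_{12}s_{23}\cdot s_{23}s_{13}=1,
\]
and $r_{P_1}(2\theta_1)r_{P_2}(2\theta_2)r_{P_3}(2\theta_3)$ lies in the discrete kernel of $\widetilde G\to PSL_2(\mathbb R)$. Move $P_2$ and $P_3$ continuously toward $P_1$ along the sides through $P_1$. The product varies continuously in a discrete set, so it is constant. The angle at $P_1$ stays $\theta_1$ and the area tends to $0$, so the angle sum tends to $\pi$. Along a sequence on which the other two angles converge, the product tends to $r_{P_1}(2\pi)=c$. Therefore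
\[
r_{P_1}(2\theta_1)r_{P_2}(2\theta_2)r_{P_3}(2\theta_3)=c .
\]

Take the angles $\pi/2,\pi/3,\pi/7$, whose sum is less than $\pi$, and put $x=r_{P_1}(\pi)$, $y=r_{P_2}(2\pi/3)$, $w=r_{P_3}(2\pi/7)$. Then
\begin{equation}\label{eq:237}
x^2=y^3=w^7=xyw=c .
\end{equation}
A bar over an element or a subgroup of $\widetilde G$ denotes its image in $SL_2(\mathbb R)$; so $\bar x^2=-I$. Let $Q=\langle x,y,w\rangle\subset\widetilde G$ and
\[
\hat Q=\langle x,y,w\mid x^2=y^3=w^7=xyw\rangle .
\]

\begin{lemma}\label{lem:Q}
$\hat Q$ is perfect, and $x^2$ is central in $\hat Q$. There is a finite set $Q_0\subset Q$ such that for every $v\in\mathbb R^2\setminus0$ some $q\in Q_0$ satisfies $|\bar qv|>2|v|$.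
\end{lemma}

\begin{proof}
The abelianization of $\hat Q$ has relation matrix with rows $(2,-3,0)$, $(0,3,-7)$, $(1,-1,-1)$, of determinant $2(-3-7)+3\cdot7=1$, so it is trivial. In $\hat Q$ the element $x^2=y^3=w^7$ is a power of each generator, so it is central.

By \eqref{eq:237} the group $\bar Q$ is a quotient of $\hat Q$, so it is perfect. The vectors with bounded $\bar Q$-orbit form a $\bar Q$-invariant subspace $V\subset\mathbb R^2$. If $\dim V=1$, then the perfect group $\bar Q$ acts trivially on $V$, but $\bar x^2=-I$ does not. If $V=\mathbb R^2$, then $\bar Q$ is relatively compact in $SL_2(\mathbb R)$, hence conjugate into $SO(2)$, hence abelian; being perfect it is trivial, contradicting $\bar x^2=-I$. So $V=0$. For each unit vector $v$ there is thus $q\in Q$ with $|\bar qv|>2$, and the same $q$ serves nearby unit vectors. Compactness of the circle gives $Q_0$, and the statement is homogeneous in $v$.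
\end{proof}

The numbers $2,3,7$ meet two demands: the determinant above is $\pm1$, which gives perfectness, and the triangle is hyperbolic, so that the group acts on $\mathbb R^2$ through $SL_2(\mathbb R)$ with unbounded orbits. The expansion in Lemma~\ref{lem:Q} will give the uniqueness of the fixed point $p$.

\subsection{Lifting to diffeomorphisms}

Let $\chi\colon[0,\infty)\to[0,1]$ be smooth with $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$. For a smooth path $A=(A_t)_{0\le t\le1}$ in $SL_2(\mathbb R)$ with $A_0=I$, constant near its endpoints, let $f_A\in\mathrm{Diff}_0(\Sigma)$ be the time-one map of the time-dependent vector field $\chi(|v|)\dot A_tA_t^{-1}v$, extended by $0$ to $\Sigma$. As long as $|A_tv|\le1$ for all $t$, the trajectory of $v$ is $A_tv$; so $f_A=A_1$ near $0$. We say that $A$ \emph{represents} the endpoint in $\widetilde G$ of its lift starting at $1$.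

\begin{lemma}\label{lem:lifts}
Let $q_1,\dots,q_k\in\widetilde G$ and let $\hat q_i=f_{A^{(i)}}$ with $A^{(i)}$ representing $q_i$. If a word $\mathcal R$ satisfies $\mathcal R(q_1,\dots,q_k)=1$ in $\widetilde G$, then $\mathcal R(\hat q_1,\dots,\hat q_k)\in\mathcal N$.
\end{lemma}

\begin{proof}
\emph{Products and inverses.} The expression $\dot A_tA_t^{-1}$ does not change when $A_t$ is multiplied on the right by a constant matrix. So $f_Af_{A'}$ is $f$ of the path that follows $A'_t$ and then $A_tA'_1$, and $f_A^{-1}$ is $f$ of $A_{1-t}A_1^{-1}$. These paths represent the product and the inverse in $\widetilde G$. Hence $\mathcal R(\hat q_1,\dots,\hat q_k)=f_A$ for some $A$ representing $1$. It remains to compare $f_A$ with $\mathrm{id}=f_{A'}$, where now $A'$ is the constant path.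

\emph{Homotopies.} Let $A$ and $A'$ represent the same element. By polar decomposition $SL_2(\mathbb R)$ is diffeomorphic to $S^1\times\mathbb R^2$, so $\widetilde G$ is diffeomorphic to $\mathbb R^3$. Linear interpolation in $\mathbb R^3$ between the lifts of $A$ and $A'$, which have the same endpoints, projects to a smooth family of paths $A^s$, $0\le s\le1$, from $A^0=A$ to $A^1=A'$, all starting at $I$, all ending at $A_1$, and all constant near their endpoints. Let $K$ be the maximum of the operator norms of all $A^s_t$. For $|v|<1/K$ and all $s$ we have $f_{A^s}(v)=A_1v$. So $f_{A^s}f_A^{-1}$ is an isotopy from $\mathrm{id}$ to $f_{A'}f_A^{-1}$ that is supported in $\{|v|\le2\}$ and is the identity on $A_1(B(1/K))$, a neighborhood of $p$ independent of $s$. Hence $f_{A'}f_A^{-1}\in\mathcal N$.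
\end{proof}

Working in $\widetilde G$ rather than in $SL_2(\mathbb R)$ matters here. A word that is only $1$ in $SL_2(\mathbb R)$ gives $f_A$ for a loop $A$ that may be essential. Such an $f_A$ twists an annulus around $p$, and the lemma does not put it in $\mathcal N$.

Let $\hat x,\hat y,\hat w$ be $f$ of paths representing $x,y,w$. By \eqref{eq:237} and Lemma~\ref{lem:lifts},
\begin{equation}\label{eq:errors}
r_1=\hat x^2\hat y^{-3},\qquad r_2=\hat y^3\hat w^{-7},\qquad r_3=\hat x^2(\hat x\hat y\hat w)^{-1}\qquad\text{lie in }\mathcal N .
\end{equation}
For each $q\in Q_0$ fix a word in $x,y,w$ equal to $q$, and let $\hat q$ be the same word in $\hat x,\hat y,\hat w$. Fix $r\in(0,1)$ such that for all $q\in Q_0$ we have $\hat q=\bar q$ on $B(r)$, with values in the chart.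

\subsection{Auxiliary elements of $\mathcal N$}

\emph{The rotation $\rho$.} In an open disc of $\Sigma\setminus p$ identified with $\mathbb R^2$ let $\rho\in\mathcal N$ be the time-one map of a cut-off rotation flow, equal to the rotation by $\pi/3$ on a large round disc. Let $U_0$ be a small round open disc, off-center, such that the discs $U_i=\rho^i(U_0)$, $0\le i\le5$, are disjoint with closures in the large disc. On the large disc $\rho^6=\mathrm{id}$.

\emph{The shift $h$.} Identify $U_0$ with $\mathbb R^2$, with coordinates $(v_1,v_2)$. Let $h\in\mathrm{Diff}_c(U_0)_0$ be the time-one map of $\chi_1\partial_1$, where $\chi_1\ge0$ has compact support and $\chi_1=1$ on $[-2,2]\times[-1,1]$. Let $B\subset U_0$ be the open disc of radius $1/4$ at the origin of $\mathbb R^2$. Then $h(B)=B+(1,0)\subset\{v_1>3/4\}$, and $v_1$ does not decrease along the flow. So $h^i(B)\subset\{v_1>3/4\}$ is disjoint from $B$ for $i\ge1$, and therefore the discs $h^i(B)$, $i\ge0$, are pairwise disjoint.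

\emph{Displacements $b,b'$.} Choose an open disc $B_0$ with closure in $B$ and $b,b'\in\mathrm{Diff}_c(B)_0$ such that $B_0,b(B_0),b'(B_0)$ are pairwise disjoint.

\emph{Movers $k_j$.} $\mathcal N$ is transitive on the connected surface $\Sigma\setminus p$ and $\Sigma\setminus B(r)$ is compact. So there are $k_1,\dots,k_m\in\mathcal N$ with $\bigcup_jk_j(B_0)\supset\Sigma\setminus B(r)$. Also choose $k_0\in\mathrm{Diff}_0(\Sigma)$ with $p\in k_0(B_0)$; this is used only for part (c) of Theorem~\ref{thm:construction}.

\begin{lemma}\label{lem:cover}
Let $G_S=\langle\hat x,\hat y,\hat w,k_1,\dots,k_m\rangle$, a group that fixes $p$.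
\begin{itemize}
\item[(a)] The sets $g(B_0)$, $g\in G_S$, lie in $\Sigma\setminus p$ and cover it. The sets $g(B_0)$, $g\in\langle G_S,k_0\rangle$, cover $\Sigma$.
\item[(b)] $\mathrm{Diff}_c(B_0)_0$ is generated by the commutators $[\exp X,\exp Y]$ with $X,Y\in\mathrm{Vect}_c(B_0)$.
\item[(c)] Every element of $\mathcal N$, respectively of $\mathrm{Diff}_0(\Sigma)$, is a finite product of elements $g[\exp X,\exp Y]^{\pm1}g^{-1}$ with $X,Y\in\mathrm{Vect}_c(B_0)$ and $g\in G_S$, respectively $g\in\langle G_S,k_0\rangle$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sets $g(B_0)$, $g\in G_S$, do not contain $p$, since $p\notin B_0$ and $g$ fixes $p$. Let $u\in\Sigma\setminus p$. If $u\in B(r)$, some $\hat q$ with $q\in Q_0$ more than doubles $|u|$, by Lemma~\ref{lem:Q}. After finitely many such steps we reach a point of $\Sigma\setminus B(r)$. So $g(u)\in k_j(B_0)$ for some $g\in G_S$ and some $j$, that is, $u\in g^{-1}k_j(B_0)$. The point $p$ is in $k_0(B_0)$.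

(b) Since $f(\exp X)f^{-1}=\exp(f_*X)$, the exponentials generate a nontrivial normal subgroup, which is everything by (T). The subgroup generated by their commutators is also normal, and the quotient is generated by commuting elements, so it is abelian. By perfectness the quotient is trivial.

(c) Apply (Fr) to the covers of $\Sigma\setminus p$ and of $\Sigma$ in (a), noting that $\mathrm{Diff}_c(\Sigma)_0=\mathrm{Diff}_0(\Sigma)$, and then (b) in each group $\mathrm{Diff}_c(g(B_0))_0=g\,\mathrm{Diff}_c(B_0)_0\,g^{-1}$.
\end{proof}

\subsection{A countable simple group without small representations}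

We want every small representation of $\Gamma$ to kill the errors $r_i$, as (R1) demands. To this end we put them in a simple group that is too big to embed in $GL_3(\mathbb R)$. Choose nine disjoint discs in $\Sigma\setminus p$ and, in each, a pair of noncommuting elements of $\mathrm{Diff}_c(\text{disc})_0$. Let $T\subset\mathcal N$ be the finite set of these $18$ elements together with $\rho,h,b,b',k_1,\dots,k_m,r_1,r_2,r_3$.

\begin{lemma}\label{lem:C}
There is a countable simple group $C$ with $T\subset C\subset\mathcal N$. It is perfect, and every homomorphism $C\to GL_n(\mathbb R)$, $n\le3$, is trivial.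
\end{lemma}

\begin{proof}
Put $C_0=\langle T\rangle$. Given a countable $C_n$, for all $a,a'\in C_n$ with $a\ne1$ write $a'$ as a finite product of $\mathcal N$-conjugates of $a^{\pm1}$, which is possible because $\mathcal N$ is simple. Let $C_{n+1}$ be generated by $C_n$ and all the conjugating elements used. Then $C=\bigcup C_n$ is countable. If $a\ne1$ and $a'$ are in $C$, they lie in some $C_n$, so $a'$ is in the normal closure of $a$ in $C_{n+1}\subset C$; thus $C$ is simple. It is nonabelian, hence perfect.

Suppose $C\to GL_n(\mathbb R)\subset GL_3(\mathbb R)$ is nontrivial. Then it is injective, and the images of the nine pairs generate nonabelian subgroups $G_1,\dots,G_9$ that commute with each other. Let $Z_k$ be the centralizer of $G_1\cup\dots\cup G_k$ in the algebra $M_3(\mathbb R)$; so $Z_0=M_3(\mathbb R)$ has dimension $9$. Now $G_{k+1}\subset Z_k$, but $G_{k+1}\not\subset Z_{k+1}$ because $G_{k+1}$ is nonabelian. So the dimension drops at each of nine steps and $\dim Z_9\le0$, contradicting $I\in Z_9$.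
\end{proof}

\subsection{Finite generation: the element $F$}

By Lemma~\ref{lem:cover}(c) only countably many fields $X,Y\in\mathrm{Vect}_c(B_0)$ are needed to write all elements of the countable set $C\cup T'$ as products of conjugates $g[\exp X,\exp Y]^{\pm1}g^{-1}$, with $g\in G_S$ for elements of $C$ and $g\in\langle G_S,k_0\rangle$ for elements of $T'$. Let $(X_i)_{i\ge1}$ be a sequence in $\mathrm{Vect}_c(B_0)$ containing all of them. We store the whole sequence in one vector field on $U_0$, using the disjoint discs $h^i(B)$ as shelves (Figure~\ref{fig:F}). Choose integers $N_i\ge1$ such that $\|N_i^{-1}(h^i)_*X_i\|_{C^i}\le2^{-i}$ in the coordinates $U_0\cong\mathbb R^2$. Then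
\[
Z=\sum_{i\ge1}N_i^{-1}(h^i)_*X_i
\]
converges in every $C^k$ norm. So $Z$ is a smooth vector field, supported in the compact subset $\overline{B}\cup\mathrm{supp}\,\chi_1$ of $U_0$, where $\overline B$ is the closure of $B$. On $h^i(B)$ only the $i$-th summand is nonzero, and it is supported in $h^i(B_0)$; hence
\begin{equation}\label{eq:shelf}
\exp Z=h^i\exp(X_i/N_i)h^{-i}\qquad\text{on }h^i(B),\ i\ge1.
\end{equation}

The choice $F=\exp Z$ would suffice to generate $C$. But $F$ depends on $C$, so it need not be in $C$, and nothing would make small representations kill it. So we spread copies of $\exp(\pm Z)$ over the six discs $U_i$ in such a way that relations with $\rho$, which lies in $C$, force $F$ to become trivial. For $a\in\mathbb Z^6$, with indices mod $6$, put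
\[
F^{(a)}=\prod_{i=0}^5\rho^i\exp(a_iZ)\rho^{-i}\in\mathcal N .
\]
The factors are supported in the disjoint discs $U_i$, so $a\mapsto F^{(a)}$ is a homomorphism. Since $\rho^6=\mathrm{id}$ on $U_0$, we have $\rho F^{(a)}\rho^{-1}=F^{(a')}$ with $a'_{i+1}=a_i$. Let
\[
F=F^{(1,1,0,-1,-1,0)} .
\]
The cyclic shifts of $a=(1,1,0,-1,-1,0)$ by $3$, $2$ and $4$ places are
\[
(-1,-1,0,1,1,0),\qquad(-1,0,1,1,0,-1),\qquad(0,-1,-1,0,1,1).
\]
The first is $-a$, and the other two add up to $-a$. Hence
\begin{equation}\label{eq:F}
F\cdot\rho^3F\rho^{-3}=1,\qquad F\cdot\rho^2F\rho^{-2}\cdot\rho^4F\rho^{-4}=1 .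
\end{equation}
If $\rho$ becomes trivial, these relations read $F^2=1$ and $F^3=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \k/\lab in {0/{$Z$},1/{$Z$},2/{$0$},3/{$-Z$},4/{$-Z$},5/{$0$}}
{
  \draw (60*\k:1.7) circle (0.55);
  \node at (60*\k:1.7) {\lab};
  \node at (60*\k:2.6) {$U_{\k}$};
}
\draw[->] (5:0.75) arc (5:55:0.75);
\node at (30:0.4) {$\rho$};
\begin{scope}[xshift=7.3cm]
\draw (0.4,0) ellipse (3.2 and 1.5);
\node at (0.4,-1.85) {$U_0$};
\draw (-1.7,0) circle (0.6);
\draw[dashed] (-1.85,0) circle (0.22);
\node at (-1.7,0.85) {$B$};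
\draw (0.05,0) circle (0.5);
\node at (0.05,0) {$X_1$};
\node at (0.05,0.8) {$h(B)$};
\draw (1.45,0) circle (0.42);
\node at (1.45,0) {$X_2$};
\node at (1.45,0.75) {$h^2(B)$};
\node at (2.5,0) {$\cdots$};
\end{scope}
\end{tikzpicture}
\caption{The diffeomorphism $F$. Left: on the disc $U_i=\rho^i(U_0)$ it is the time-one map of the indicated multiple of a vector field $Z$, carried from $U_0$ to $U_i$ by $\rho^i$. Conjugating by $\rho^3$ gives $F^{-1}$. Right: the field $Z$ on $U_0$ contains, on the disjoint discs $h^i(B)$, $i\ge1$, scaled copies of the countably many fields $X_i$, which are supported in the dashed disc $B_0\subset B$. The discs are drawn schematically.}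
\label{fig:F}
\end{figure}

Define
\[
\Gamma=\langle\hat x,\hat y,\hat w,\rho,h,b,b',k_1,\dots,k_m,F\rangle\subset\mathrm{Diff}_0(\Sigma),\qquad \xi=\hat x,\quad\zeta=\hat x^2 .
\]

\begin{lemma}\label{lem:contains}
$[\exp X_i,\exp X_j]\in\Gamma$ for all $i,j\ge1$. Consequently $C\subset\Gamma$ and $T'\subset\langle\Gamma,k_0\rangle$.
\end{lemma}

\begin{proof}
Put $f_i=h^{-i}Fh^i\in\Gamma$ and $e_i=\exp(X_i/N_i)$. On $U_0\supset h^i(B)$ we have $F=\exp Z$, so $f_i=e_i$ on $B$ by \eqref{eq:shelf}, and $f_i(B)=B$. Since $b$ is supported in $B$,
\[
[f_i,b]=[e_i,b]=e_i\cdot be_i^{-1}b^{-1},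
\]
a product of two commuting maps, supported in $B_0$ and in $b(B_0)$. Since $e_i^{N_i}=\exp X_i$, it follows that
\[
[f_i,b]^{N_i}=\exp X_i\cdot b\,(\exp X_i)^{-1}b^{-1}=[\exp X_i,b]\in\Gamma .
\]
In the same way $[\exp X_j,b']=\exp X_j\cdot b'(\exp X_j)^{-1}b'^{-1}\in\Gamma$. The factors of these two elements are supported in $B_0$, $b(B_0)$ and in $B_0$, $b'(B_0)$, and the three discs are disjoint. So only the parts on $B_0$ contribute to the commutator:
\[
\bigl[[\exp X_i,b],[\exp X_j,b']\bigr]=[\exp X_i,\exp X_j]\in\Gamma .
\]
Since $G_S\subset\Gamma$, the rest follows from the choice of $(X_i)$.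
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:construction}]
Part (c) is in Lemma~\ref{lem:contains}.

(b) All generators of $\Gamma$ fix $p$, and $D_p\zeta=\bar x^2=-I$. If $u\ne p$, then $u\in g(B_0)$ for some $g\in G_S\subset\Gamma$, by Lemma~\ref{lem:cover}(a). The element $gbg^{-1}\in\Gamma$ takes $u$ into $gb(B_0)$, which is disjoint from $g(B_0)$. So $u$ is not fixed.

(a) Let $N$ be the normal closure of $C\cup\{F\}$ in $\Gamma$; recall that $C\subset\Gamma$.

\emph{Representations are trivial on $N$.} Let $D\colon\Gamma\to GL_n(\mathbb R)$, $n\le3$. Then $D|_C=1$ by Lemma~\ref{lem:C}. As $\rho\in C$, the relations \eqref{eq:F} give $D(F)^2=D(F)^3=1$, so $D(F)=1$.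

\emph{$N$ is perfect.} $N$ is generated by the groups $gCg^{-1}$ and the elements $gFg^{-1}$, $g\in\Gamma$. The groups $gCg^{-1}$ are perfect, so they die in the abelianization $N^{\mathrm{ab}}$. Conjugate \eqref{eq:F} by $g$; since $g\rho g^{-1}\in N$, the class $f\in N^{\mathrm{ab}}$ of $gFg^{-1}$ satisfies $2f=0$ and $3f=0$, so $f=0$. This proves (R1).

\emph{The quotient.} The generators $\rho,h,b,b',k_1,\dots,k_m$ lie in $C\subset N$, and $F\in N$. So $\Gamma/N$ is generated by the images of $\hat x,\hat y,\hat w$. Since $r_1,r_2,r_3\in C\subset N$, these images satisfy the relations of $\hat Q$, by \eqref{eq:errors}. Hence $\Gamma/N$ is a quotient of $\hat Q$, with $\zeta=\hat x^2$ corresponding to $x^2$, and (R2) follows from Lemma~\ref{lem:Q}.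
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Let $\Gamma$ be the group of Theorem~\ref{thm:construction} with $T'=\emptyset$, and let $\iota$ be its action on $\Sigma$. Part (b) of that theorem says that $\mathrm{Fix}^-(\iota)=\{p\}$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $\mathrm{Fix}^-(\iota)$ has exactly one point, Proposition~\ref{prop:count}(a) excludes an extension.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The integer $e$ of Section~\ref{sec:rigid}, defined with $\xi=\hat x$, has the stated general properties by Proposition~\ref{prop:count}(b), and $e(\iota)=\epsilon(p)=\pm1$. By additivity $k$ copies have $e=\pm k\ne0$. An action bordant to $\iota$ has the same value $e=\pm1$, so its set $\mathrm{Fix}^-$ is not empty.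
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
A nullbordism of a subgroup of $\mathrm{Diff}(\Sigma)$ containing $\Gamma$ restricts to one of $\Gamma$, which does not exist. This is the second statement. For the first, let $T'\subset\mathrm{Diff}_0(\Sigma)$ be countable and let $\Gamma',k_0$ be given by Theorem~\ref{thm:construction} for this $T'$. As in the proof of Theorem~\ref{thm:A}, $\Gamma'$ is not nullbordant. So the finitely generated group $\langle\Gamma',k_0\rangle$, which contains $T'$ and $\Gamma'$, is not nullbordant.
\end{proof}

\begin{thebibliography}{9}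
\bibitem{Banyaga} Banyaga, \emph{The Structure of Classical Diffeomorphism Groups}.

\bibitem{Epstein} Epstein, Compositio 22 (1970).

\bibitem{MannNariman} Kathryn Mann, Sam Nariman, ``Dynamical and cohomological obstructions to extending group actions'', arXiv:1905.11637 (2019).

\bibitem{Thurston} Thurston, Bull. AMS 80 (1974).
\end{thebibliography}

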